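\title{A nontrivial identity for the bipartition lattices}

\begin{abstract}
The binary relations on $\{1,\dots,n\}$ that are transitive and have a transitive complement form an ortholattice $\mathrm{Bip}(n)$, the bipartition lattice. We construct an explicit lattice identity that holds in $\mathrm{Bip}(n)$ for every $n$ and fails in the lattice of subspaces of $\mathbb R^4$. It is therefore nontrivial both as a lattice identity and as an ortholattice identity. The lattice variety generated by all $\mathrm{Bip}(n)$ omits the subspace lattice of every vector space of dimension at least $4$ over an infinite field, and it omits a finite modular lattice, but it contains the subspace lattice of $F^2$ for every field $F$. The proof follows a single pair of elements of $\{1,\dots,n\}$ through the joins and meets of a large family of relations and uses Ramsey's theorem.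
\end{abstract}

\section{Introduction}\label{sec:intro}

For a positive integer $n$ let $[n]=\{1,\dots,n\}$; we call the elements of $[n]$ \emph{vertices}. A relation $x\subseteq[n]\times[n]$ is \emph{closed} if it is transitive, \emph{open} if its complement $x^\perp=([n]\times[n])\setminus x$ is transitive, and \emph{clopen} if it is both. Written in terms of $x$ itself, openness is \emph{cotransitivity}:
\[
(i,j)\in x\quad\text{implies}\quad (i,k)\in x\ \text{ or }\ (k,j)\in x,\qquad\text{for every vertex }k .
\]
The \emph{bipartition lattice} $\mathrm{Bip}(n)$ is the set of clopen relations, ordered by inclusion. It is known to be an ortholattice: the join of $x$ and $y$ is the transitive closure of $x\cup y$, their meet is the largest clopen relation contained in $x\cap y$, the bounds are $\varnothing$ and $\mathbf 1=[n]\times[n]$, and the orthocomplement of $x$ is $x^\perp$. (An \emph{ortholattice} is a bounded lattice with an order-reversing involution $x\mapsto x^\perp$ such that $x\vee x^\perp=1$ and $x\wedge x^\perp=0$.) The short verification is recalled in Section~\ref{sec:bip}.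

A \emph{lattice identity} is an equation between two terms built from variables with $\vee$ and $\wedge$; in an \emph{ortholattice identity} the terms may also use $0$, $1$ and ${}^\perp$. An inequality $t\le t'$ counts as the identity $t\wedge t'=t$. A lattice (resp.\ ortholattice) identity is \emph{nontrivial} if it fails in some lattice (resp.\ ortholattice). The \emph{variety generated} by a class of lattices consists of all lattices that satisfy every identity valid in all members of the class, and likewise for ortholattices. The following problem is posed by Santocanale and Wehrung~\cite{SW}.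

\medskip
\noindent\textbf{Problem.} \emph{Is there a nontrivial lattice (resp.\ ortholattice) identity that holds in $\mathrm{Bip}(n)$ for every positive integer $n$?}
\medskip

In other words: do the bipartition lattices generate the variety of all lattices, or of all ortholattices? The first cases point to an answer ``no such identity''. The lattice $\mathrm{Bip}(1)$ is the two-element chain, but $\mathrm{Bip}(2)$ already violates the modular and the orthomodular law (Example~\ref{ex:N5}), and $\mathrm{Bip}(n)$ contains $M_n$, the lattice of height $2$ with $n$ atoms. So the familiar laws fail at once, and the obstruction is neither modularity nor the number of complements. Nevertheless the answer is yes in both cases.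

Throughout, $c=22$, and $\rho$ is a Ramsey number with the following property: every coloring of the edges of a complete graph on at least $\rho$ vertices with $16$ colors has a monochromatic complete subgraph on $4$ vertices. We put
\[
N=12c+2+\rho .
\]
For a vector space $W$, the lattice of subspaces of $W$ is $\mathrm{Sub}(W)$; for $W=\mathbb R^d$ it is an ortholattice under orthogonal complementation. The identity \eqref{eq:eps} is a lattice identity in $2N$ variables, written out in Section~\ref{sec:identity}.

\begin{theorem}\label{thm:main}
The identity \eqref{eq:eps} holds in $\mathrm{Bip}(n)$ for all $n\ge1$ and fails in the lattice (and ortholattice) $\mathrm{Sub}(\mathbb R^4)$. Hence there is a nontrivial lattice identity, which is also a nontrivial ortholattice identity, valid in all $\mathrm{Bip}(n)$.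
\end{theorem}

\begin{theorem}\label{thm:variety}
Let $\mathcal V$ be the lattice variety generated by all $\mathrm{Bip}(n)$.
\begin{enumerate}
\item[(a)] If $W$ is a vector space with $\dim W\ge4$ over a field $F$ that is infinite, or satisfies $|F|\ge N$ and $\operatorname{char}F\ne3$, then $\mathrm{Sub}(W)\notin\mathcal V$. In particular $\mathcal V$ omits a finite modular lattice. Also, $\mathrm{Sub}(\mathbb R^d)$, $d\ge4$, is not in the ortholattice variety generated by the $\mathrm{Bip}(n)$.
\item[(b)] For all $n\ge2$, the lattice $M_n$ is a $0,1$-sublattice of $\mathrm{Bip}(n)$. Hence $\mathrm{Sub}(F^2)\in\mathcal V$ for every field $F$.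
\end{enumerate}
\end{theorem}

We do not decide the case of dimension $3$.

An inequality fails in $\mathrm{Bip}(n)$ when some pair $(i,j)$ lies in the left side and not in the right side. We therefore study how the trace of a relation on $\{(i,j),(j,i)\}$ behaves under joins and meets (Section~\ref{sec:traces}). It behaves almost as in a Boolean lattice, and the deviations are witnessed by two joinands or two meetands. This is incompatible with the geometry of many points in general position in a $4$-dimensional space, and it yields a 0--1 law: almost all members of a large family have the same trace (Section~\ref{sec:01}). The 0--1 law does not tell which trace that is. The terms of Section~\ref{sec:identity} are built to decide this, and Section~\ref{sec:proof} proves that they do. Section~\ref{sec:sub} evaluates the identity in subspace lattices.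

\section{The lattice $\mathrm{Bip}(n)$ and first examples}\label{sec:bip}

A \emph{walk} from $i$ to $j$ in a relation $u$ is a sequence $i=z_0,z_1,\dots,z_m=j$ with $m\ge1$ and $(z_{k-1},z_k)\in u$ for all $k$. The transitive closure of $u$ is the set of pairs $(i,j)$ joined by a walk in $u$.

\begin{lemma}\label{lem:closure}
The transitive closure of an open relation is clopen.
\end{lemma}

\begin{proof}
Let $u$ be open, let $z_0,\dots,z_m$ be a walk in $u$, and let $k$ be a vertex. If $(z_{l-1},k)\in u$ for some $l\in\{1,\dots,m\}$, then there is a walk from $z_0$ to $k$. Otherwise $(z_{m-1},k)\notin u$, and cotransitivity applied to $(z_{m-1},z_m)$ gives $(k,z_m)\in u$. So the transitive closure of $u$ is cotransitive.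
\end{proof}

A union of cotransitive relations is cotransitive. Hence for $S\subseteq\mathrm{Bip}(n)$ the transitive closure of $\bigcup S$ is clopen, and it is the join $\bigvee S$. A finite poset with all joins is a lattice; the meet $\bigwedge S$ is the largest clopen relation contained in $\bigcap S$. The map $x\mapsto x^\perp$ is an order-reversing involution of $\mathrm{Bip}(n)$, so
\begin{equation}\label{eq:demorgan}
\Bigl(\bigwedge S\Bigr)^{\perp}=\bigvee_{x\in S}x^\perp ,
\end{equation}
and $x\vee x^\perp\supseteq x\cup x^\perp=\mathbf 1$, $x\wedge x^\perp\subseteq x\cap x^\perp=\varnothing$. Lemma~\ref{lem:closure} also shows that the clopen relations are exactly the \emph{regular closed} ones, those equal to the transitive closure of their largest open subset; thus $\mathrm{Bip}(n)$ is the extended permutohedron $\mathrm{Reg}(e)$ of the full relation $e=[n]\times[n]$ in the sense of~\cite{SW}.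

For vertices $i,j$, possibly equal, a relation $x$ is \emph{full on $\{i,j\}$} if $(i,j),(j,i)\in x$, and \emph{void on $\{i,j\}$} if neither pair is in $x$. Note that $x$ is full on $\{i,j\}$ if and only if $x^\perp$ is void on $\{i,j\}$. The following description is used only for examples.

\begin{remark}\label{rem:blocks}
A relation $x$ is clopen if and only if there are an ordered partition $B_1,\dots,B_m$ of $[n]$ and a marking of some blocks such that $(i,j)\in x$ exactly when the block of $i$ precedes the block of $j$, or $i,j$ lie in the same marked block. Such a relation is transitive, and its complement has the same form (reverse the order, exchange marked and unmarked). Conversely, let $x$ be clopen, and write $i\equiv j$ if $i=j$ or $x$ is full or void on $\{i,j\}$. If $x$ is full on $\{i,j\}$ then $(j,j)\in x$, and if it is void on $\{j,k\}$ then $(j,j)\in x^\perp$; so the two cases do not both occur at $j$, the relation $\equiv$ is an equivalence by transitivity of $x$ and $x^\perp$, and each class $B$ has $B\times B\subseteq x$ or $B\times B\subseteq x^\perp$. Write $i<j$ if $(i,j)\in x$ and $(j,i)\in x^\perp$. This relation is transitive, and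 exactly one of $i\equiv j$, $i<j$, $j<i$ holds. If $i<j$ and $i'\equiv i$, then $i'\not\equiv j$, and $j<i'$ would give $i<i'$; so $i'<j$. In the same way $i<j\equiv j'$ gives $i<j'$. Thus $<$ orders the classes linearly.
\end{remark}

\begin{example}\label{ex:N5}
In $\mathrm{Bip}(2)$ let $x=\{(1,2)\}$, $y=\{(1,1),(1,2)\}$ and $z=\{(2,1)\}$; all three are clopen by Remark~\ref{rem:blocks}. Then $x\le y$, $x\vee z=\mathbf 1$ and $y\wedge z=\varnothing$, so $x\vee(y\wedge z)=x\ne y=y\wedge(x\vee z)$ and the modular law fails. The orthomodular law, $y=x\vee(y\wedge x^\perp)$ for $x\le y$, fails too: $y\cap x^\perp=\{(1,1)\}$ is not cotransitive, so $y\wedge x^\perp=\varnothing$.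
\end{example}

Strict linear orders are clopen (all blocks are unmarked singletons). The rotations of one linear order give the copies of $M_n$.

\begin{proof}[Proof of Theorem~\ref{thm:variety}(b)]
Let $n\ge2$. For $t\in[n]$ let $r_t$ be the strict linear order
\[
t<t+1<\dots<n<1<\dots<t-1 .
\]
Read vertices modulo $n$. The order $r_t$ contains every step $(k,k+1)$ of the cycle $1\to2\to\dots\to n\to1$ except $(t-1,t)$. For $t\ne t'$ the union $r_t\cup r_{t'}$ therefore contains the whole cycle, so any two vertices, equal or not, are joined by a walk, and $r_t\vee r_{t'}=\mathbf 1$. Since $r_t^\perp$ contains the reverse of $r_t$, the union $r_t^\perp\cup r_{t'}^\perp$ contains the reversed cycle; hence $r_t^\perp\vee r_{t'}^\perp=\mathbf 1$, and $r_t\wedge r_{t'}=\varnothing$ by \eqref{eq:demorgan}. The $r_t$ are pairwise distinct and different from $\varnothing$ and $\mathbf 1$, so $\{\varnothing,\mathbf 1,r_1,\dots,r_n\}$ is a $0,1$-sublattice isomorphic to $M_n$.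

Let $F$ be a field. The elements of $\mathrm{Sub}(F^2)$ are $0$, $F^2$ and the $1$-dimensional subspaces, any two of which have join $F^2$ and meet $0$. So every finite subset of $\mathrm{Sub}(F^2)$ lies in a sublattice isomorphic to $M_n$ for some $n\ge2$. An identity has finitely many variables; if it holds in all $\mathrm{Bip}(n)$, it holds in all $M_n$, and hence in $\mathrm{Sub}(F^2)$.
\end{proof}

\section{Joins and meets seen from one pair}\label{sec:traces}

A join in $\mathrm{Bip}(n)$ may contain a pair that none of the joinands contains. For instance, in $\mathrm{Bip}(3)$ the orders $r_1\colon 1<2<3$ and $r_3\colon 3<1<2$ both omit $(2,1)$, while $r_1\vee r_3=\mathbf 1$. The first lemma says that a new pair never appears alone: every walk that produces it collapses into a set on which the join is full.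

\begin{lemma}\label{lem:jump}
Let $S\subseteq\mathrm{Bip}(n)$ be nonempty and let $i,j$ be vertices, possibly equal.
\begin{enumerate}
\item[(a)] Let $(i,j)\in\bigvee S\setminus\bigcup S$ and let $i=z_0,z_1,\dots,z_m=j$ be a walk in $\bigcup S$. Then $(z_k,z_l)\in\bigvee S$ for all $k,l\in\{0,\dots,m\}$. In particular $\bigvee S$ is full on $\{i,j\}$.
\item[(b)] If $(i,j)\in\bigcap S\setminus\bigwedge S$, then $\bigwedge S$ is void on $\{i,j\}$.
\item[(c)] If $x,y\in\mathrm{Bip}(n)$ are void on $\{i,j\}$, then $x\vee y$ is void or full on $\{i,j\}$. If $x,y$ are full on $\{i,j\}$, then $x\wedge y$ is full or void on $\{i,j\}$.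
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose $w_k\in S$ with $(z_{k-1},z_k)\in w_k$. Since $(i,j)\notin\bigcup S$, we have $m\ge2$. Cotransitivity of $w_1$ applied to $(i,z_1)$ and the vertex $j$ gives $(j,z_1)\in w_1$, because $(i,j)\notin w_1$. Cotransitivity of $w_m$ applied to $(z_{m-1},j)$ and the vertex $i$ gives $(z_{m-1},i)\in w_m$, because $(i,j)\notin w_m$. Hence
\[
i\to z_1\to\dots\to z_{m-1}\to j\to z_1\to\dots\to z_{m-1}\to i
\]
is a closed walk in $\bigcup S$ through all the $z_k$.

(b) The pair $(i,j)$ lies in $(\bigwedge S)^\perp=\bigvee_{x\in S}x^\perp$ and in no $x^\perp$. By (a), $(\bigwedge S)^\perp$ is full on $\{i,j\}$.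

(c) If $x\vee y$ is not void, it contains one of $(i,j)$, $(j,i)$, which is not in $x\cup y$, and (a) applies. If $x\wedge y$ is not full, it misses one of these pairs, which is in $x\cap y$, and (b) applies.
\end{proof}

So for $i\ne j$ and $D=\{(i,j),(j,i)\}$, the trace on $D$ of a join is the union of the traces or jumps to $D$, and the trace of a meet is the intersection of the traces or drops to $\varnothing$. The second lemma limits how many relations must cooperate to leave the void state, or the full state.

\begin{lemma}\label{lem:two}
Let $(x_k)_{k\in K}$ be a finite family in $\mathrm{Bip}(n)$ with $|K|\ge2$, and let $i,j$ be vertices, possibly equal.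
\begin{enumerate}
\item[(a)] If $\bigvee_kx_k$ is not void on $\{i,j\}$, then $x_k\vee x_l$ is not void on $\{i,j\}$ for some distinct $k,l\in K$.
\item[(b)] If $x_k\wedge x_l$ is full on $\{i,j\}$ for all distinct $k,l\in K$, then $\bigwedge_kx_k$ is full on $\{i,j\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) It suffices to find members $w,w'$ of the family, possibly with the same index, such that $w\vee w'$ is not void on $\{i,j\}$; if the indices agree, we replace $w'$ by a member with another index. By symmetry let $(i,j)\in\bigvee_kx_k$. If $(i,j)$ lies in some member, we are done. Otherwise take a walk $i=z_0,\dots,z_m=j$ with $(z_{l-1},z_l)\in w_l$, each $w_l$ a member of the family. As in the previous proof, $m\ge2$ and $(j,z_1)\in w_1$. Let $q\in\{2,\dots,m\}$ be least with $(z_{q-1},j)\in w_q$; it exists because $m$ has this property. We claim that $(j,z_{q-1})\in w_{q-1}$. For $q=2$ this was just noted. For $q>2$, minimality gives $(z_{q-2},j)\notin w_{q-1}$, and cotransitivity applied to $(z_{q-2},z_{q-1})\in w_{q-1}$ gives the claim. Now $j\to z_{q-1}\to j$ is a walk in $w_{q-1}\cup w_q$, so $(j,j)\in w_{q-1}\vee w_q$. By cotransitivity at the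 vertex $i$, one of $(j,i)$, $(i,j)$ lies in $w_{q-1}\vee w_q$.

(b) If $\bigwedge_kx_k$ is not full, then $\bigvee_kx_k^\perp$ is not void, so by (a) some $x_k^\perp\vee x_l^\perp=(x_k\wedge x_l)^\perp$ with $k\ne l$ is not void, that is, $x_k\wedge x_l$ is not full.
\end{proof}

\section{General position and a 0--1 law}\label{sec:01}

We write $\binom Ak$ for the set of $k$-element subsets of $A$. Let $V$ be a finite index set with $|V|\ge4$. For a family $z=(z_v)_{v\in V}$ of lattice terms, or of elements of a lattice, put $z_A=\bigvee_{v\in A}z_v$ and
\[
\sigma(z)=\bigwedge_{Q\in\binom V4}z_Q,\qquad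
\theta(z)=\bigvee_{Q\in\binom V4}\ \bigwedge_{T\in\binom Q3}z_T .
\]
These terms measure general position. In a $4$-dimensional vector space $W$, call the subspaces of dimension $1,2,3$ \emph{points, lines, planes}, and say that points $z_v$ are \emph{in general position} if any four of them span $W$. Then $\sigma(z)=W$. Also $\theta(z)=0$: if $e_1,\dots,e_4$ is a basis of $W$ spanning four of the points, the four planes $z_T$ are the coordinate planes, and a vector in all of them has all coordinates zero. We use the same words in $\mathrm{Bip}(n)$ and think of $z_v$, $z_v\vee z_w$, $z_T$ as points, lines and planes.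

The conflict between this geometry and Lemma~\ref{lem:two} is already visible on the diagonal, at a pair $(i,i)$. There every relation is full (it has a loop at $i$) or void (it has none). We recall the Erd\H{o}s--Szekeres bound $R(4,4)\le\binom63=20$: every coloring of the edges of a complete graph on $20$ vertices with two colors has a monochromatic complete subgraph on $4$ vertices.

\begin{proposition}\label{prop:loop}
Let $|V|\ge22$ and let $z=(z_v)_{v\in V}$ be a family in $\mathrm{Bip}(n)$. If $(i,i)\in\sigma(z)$, then $(i,i)\in\theta(z)$.
\end{proposition}

\begin{proof}
``Full'' and ``void'' refer to $\{i,i\}$. Suppose that $\sigma(z)$ is not void and $\theta(z)$ is not full.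

\emph{(A) For every $Q\in\binom V4$ there are distinct $T,T'\in\binom Q3$ such that $z_T\wedge z_{T'}$ is not full.} Otherwise Lemma~\ref{lem:two}(b) makes $\bigwedge_{T\in\binom Q3}z_T$ full, and this element lies below $\theta(z)$.

Two distinct $3$-subsets $T,T'$ of $Q$ meet in a $2$-subset $\{v,w\}$, and $z_T\wedge z_{T'}\ge z_v\vee z_w$: two planes contain a common line. So (A) implies that among the six lines $z_v\vee z_w$ with $\{v,w\}\subset Q$ at least one is not full.

\emph{(B) At most $2$ points $z_v$ are full.} If $Q$ contains the indices of three full points, every $2$-subset of $Q$ contains one of them, so all six lines are full.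

\emph{(C) At most $19$ points $z_v$ are void.} Suppose that $20$ are void, and color each $2$-set $\{v,w\}$ of their indices according to whether the line $z_v\vee z_w$ is void or full. There is a monochromatic $Q$ of size $4$. Its six lines are not all full, so they are all void. By Lemma~\ref{lem:two}(a), $z_Q$ is void, and then so is $\sigma(z)\le z_Q$, a contradiction.

Every point is full or void, so $|V|\le21$, a contradiction.
\end{proof}

In particular no family of $22$ elements of $\mathrm{Bip}(n)$ has $\sigma(z)=\mathbf 1$ and $\theta(z)=\varnothing$, although points in general position have exactly these values. The argument also shows where dimension $4$ enters. Lemma~\ref{lem:two}(a) pushes the loop down from the whole space to the lines, and Lemma~\ref{lem:two}(b) pushes it from the pairwise meets of planes, which contain lines, down to $0$. In dimension $3$ the hyperplanes are lines and their pairwise meets are points, which may be void, so the second push is not available. In dimension $2$ the rotations $r_t$ realize the geometry: no $r_t$ has a loop, and the join of any two is $\mathbf 1$.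

An identity must be checked at all pairs. At a pair of distinct vertices a relation has two further possible traces, and the contradiction becomes a structure statement.

\begin{lemma}[0--1 law]\label{lem:01}
Let $|V|\ge22$, let $z=(z_v)_{v\in V}$ be a family in $\mathrm{Bip}(n)$, and let $i,j$ be vertices such that $\sigma(z)$ is not void and $\theta(z)$ is not full on $\{i,j\}$. Then $i\ne j$, and there is $e\in D=\{(i,j),(j,i)\}$ such that $z_v\cap D=\{e\}$ for all but at most $c=22$ indices $v\in V$.
\end{lemma}

\begin{proof}
Proposition~\ref{prop:loop} gives $i\ne j$. Now let ``full'' and ``void'' refer to $\{i,j\}$. Steps (A), (B), (C) above remain valid. Indeed, Lemma~\ref{lem:two} holds for every pair, and the only place in these steps where $i=j$ was used is the two-coloring in (C); for $i\ne j$ the join of two void points is void or full by Lemma~\ref{lem:jump}(c).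

Let $V_1$ and $V_2$ be the sets of indices $v$ with $z_v\cap D=\{(i,j)\}$ and $z_v\cap D=\{(j,i)\}$. We show that $\min(|V_1|,|V_2|)\le1$. Otherwise let $Q$ consist of two elements of $V_1$ and two of $V_2$. Every $T\in\binom Q3$ meets both sets, so $z_T$ is full. For distinct $T,T'$, the meet $z_T\wedge z_{T'}$ is full or void by Lemma~\ref{lem:jump}(c), and it is not void because it lies above $z_v$ for $v\in T\cap T'$. So all these meets are full, contrary to (A).

Let $e$ be the pair belonging to the larger of $V_1,V_2$. The exceptions are at most $2$ full points, $19$ void points and $1$ point with the opposite trace.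
\end{proof}

\section{The identity}\label{sec:identity}

From now on $V$ is a set with $|V|=N$.

For a lattice term $t$ in variables $x=(x_v)_{v\in V}$, the \emph{dual term} $t^d$ arises by exchanging $\vee$ and $\wedge$, and $t^d(h)$ is the result of substituting $h_v$ for $x_v$ in $t^d$. If $\varphi$ is an order-reversing bijection between lattices with order-reversing inverse, then induction on $t$ gives
\begin{equation}\label{eq:dual}
\varphi\bigl(t^d(h)\bigr)=t\bigl(\varphi(h)\bigr),\qquad \varphi(h)=(\varphi(h_v))_{v\in V}.
\end{equation}
We also use freely that lattice terms are order-preserving in each variable.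

The plan is to play the 0--1 law against its dual. In a $4$-dimensional space take points $x_v$ in general position and planes $h_v\ge x_v$ in general position in the dual sense. In $\mathrm{Bip}(n)$, suppose that a pair $(i,j)$ lies in $\sigma(x)\setminus\theta(x)$ and in $\sigma(h^\perp)\setminus\theta(h^\perp)$. If we knew that the pair $e$ of Lemma~\ref{lem:01} is $(i,j)$ in both cases, then $(i,j)$ would lie in most $x_v$ and outside most $h_v$, which contradicts $x_v\le h_v$. The difficulty is that joins can jump: Lemma~\ref{lem:01} does not exclude that most $x_v$ contain only $(j,i)$ while every join of four contains $(i,j)$. We therefore replace $\sigma$ by a smaller term $\tau$ and $\theta$ by a larger term $\nu$ that have the same values in the geometry.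

With variables $x=(x_v)_{v\in V}$ define
\[
s=\sigma(x),\qquad y_v=x_v\wedge s,\qquad \tau=\sigma(y).
\]
For distinct $\alpha,\beta,v,w\in V$ let
\[
G^{\alpha\beta}_{vw}=(x_\alpha\vee x_v\vee x_w)\wedge(x_\beta\vee x_v\vee x_w),
\]
and define
\[
o=\bigvee_{\alpha\ne\beta}\ \bigvee_{Q\in\binom{V\setminus\{\alpha,\beta\}}4}\ \bigwedge_{T\in\binom Q3}\ \bigvee_{\{v,w\}\subset T}G^{\alpha\beta}_{vw},
\qquad X_v=x_v\vee o,\qquad \nu=\theta(X).
\]
The roles are as follows. A walk that witnesses a pair of $\tau$ uses the $y_v$, so by Lemma~\ref{lem:jump}(a) it stays in a region where $s$ is full and the 0--1 law can be applied. The term $G^{\alpha\beta}_{vw}$ is the meet of two planes through the line $x_v\vee x_w$; in the geometry it is that line, and $o$ is then a join of meets of four coordinate planes. In $\mathrm{Bip}(n)$ the term $o$ detects two different indices $\alpha,\beta$ that both go against the majority (Lemma~\ref{lem:cross}). Finally, applying the 0--1 law to $X$ forces $o$ to respect the majority.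

\begin{proposition}\label{prop:main}
Evaluate the terms above at elements $x_v\in\mathrm{Bip}(n)$. If $(i,j)\in\tau\setminus\nu$, then $(i,j)\in x_v$ for all but at most $c$ indices $v\in V$.
\end{proposition}

The proof occupies Section~\ref{sec:proof}. To express $x_v\le h_v$ inside an identity, take further variables $k_v$ $(v\in V)$ and put $h_v=x_v\vee k_v$. The identity is the inequality
\begin{equation}\label{eq:eps}
\tau(x)\wedge\nu^d(h)\ \le\ \nu(x)\vee\tau^d(h).\tag{$\varepsilon$}
\end{equation}

\begin{corollary}\label{cor:holds}
The identity \eqref{eq:eps} holds in $\mathrm{Bip}(n)$ for every $n\ge1$.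
\end{corollary}

\begin{proof}
Suppose that $(i,j)$ lies in the left side and not in the right side. A meet is contained in each meetand and a join contains each joinand, so $(i,j)\in\tau(x)\setminus\nu(x)$ and $(i,j)\in\nu^d(h)\setminus\tau^d(h)$. By \eqref{eq:dual} for $\varphi={}^\perp$, the second statement reads $(i,j)\in\tau(h^\perp)\setminus\nu(h^\perp)$. Proposition~\ref{prop:main}, applied to $x$ and to $h^\perp$, shows that $(i,j)\in x_v$ with at most $c$ exceptions $v$, and $(i,j)\notin h_v$ with at most $c$ exceptions. As $N>2c$, some $v$ has $(i,j)\in x_v\setminus h_v$, contradicting $x_v\le h_v$.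
\end{proof}

\section{Proof of Proposition~\ref{prop:main}}\label{sec:proof}

Fix $x_v\in\mathrm{Bip}(n)$ for $v\in V$. A statement holds \emph{for all but $k$ indices} if it fails for at most $k$ elements $v\in V$. Finitely many such statements hold at a common index as soon as the numbers of exceptions add up to less than $N$.

\subsection{Two crossings force $o$}

The next lemma describes what the term $o$ does. Many $x_v$ lead from $u,u'$ to $p,p'$, and two special members $x_\alpha,x_\beta$ lead in the opposite direction.

\begin{lemma}\label{lem:cross}
Let $\alpha\ne\beta$ in $V$ and let $p,p',u,u'$ be vertices with $(p,u)\in x_\alpha$ and $(p',u')\in x_\beta$. Suppose that $s$ is void neither on $\{p,p'\}$ nor on $\{u,u'\}$, and that the set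
\[
V_0=\bigl\{v\in V\setminus\{\alpha,\beta\}:\ (u,p),(u,p'),(u',p),(u',p')\in x_v\bigr\}
\]
has at least $\rho$ elements. Then $(p^*,u^*)\in o$ for some $p^*\in\{p,p'\}$ and $u^*\in\{u,u'\}$.
\end{lemma}

\begin{proof}
We first isolate the lattice-theoretic step.

\emph{Claim. Let $Q\in\binom{V_0}4$, $p^*\in\{p,p'\}$, $u^*\in\{u,u'\}$, and suppose that for all distinct $v,w\in Q$ the pair $(p^*,u^*)$ lies in both $x_\alpha\vee x_v\vee x_w$ and $x_\beta\vee x_v\vee x_w$. Then $(p^*,u^*)\in o$.}

Let $v,w\in Q$ be distinct and $\ell=x_v\vee x_w$. Since $v\in V_0$, we have $(u^*,p^*)\in\ell$. So $x_\alpha\vee\ell$ and $x_\beta\vee\ell$ are full on $\{p^*,u^*\}$, and their meet $G^{\alpha\beta}_{vw}$ is full or void there by Lemma~\ref{lem:jump}(c). It lies above $\ell$, so it is not void, hence full. For $T\in\binom Q3$ put $H_T=\bigvee_{\{v,w\}\subset T}G^{\alpha\beta}_{vw}$. If $T\ne T'$ and $T\cap T'=\{v,w\}$, then $H_T\wedge H_{T'}\ge G^{\alpha\beta}_{vw}$ is full. By Lemma~\ref{lem:two}(b), $\bigwedge_TH_T$ is full on $\{p^*,u^*\}$, and it lies below $o$ because $Q\subseteq V\setminus\{\alpha,\beta\}$. This proves the claim.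

If $p=p'$ and $u=u'$, then $(p,u)\in x_\alpha\cap x_\beta$ and the claim applies to any $Q$. In general the two crossings occur at different pairs, and we must connect them inside the lines $x_v\vee x_w$, in the same direction for all six lines of $Q$. This is the purpose of $\rho$. Color each $2$-subset $\{v,w\}$ of $V_0$ by the pair of sets
\[
\bigl((x_v\vee x_w)\cap\{(p,p'),(p',p)\},\ \ (x_v\vee x_w)\cap\{(u,u'),(u',u)\}\bigr).
\]
There are at most $4\cdot4=16$ colors, so some $Q\in\binom{V_0}4$ is monochromatic. The join $x_Q\ge s$ is not void on $\{p,p'\}$, so by Lemma~\ref{lem:two}(a) some line $x_v\vee x_w$ with distinct $v,w\in Q$ is not void there. Hence the first component of the common color is nonempty; choose a pair in it and let $p^*$ be its first vertex. Then each of $p,p'$ is either equal to $p^*$ or reached from $p^*$ by a step that lies in all six lines of $Q$. In the same way the second component is nonempty; choose a pair in it and let $u^*$ be its second vertex. Each of $u,u'$ is equal to $u^*$ or leads to $u^*$ by a step in all six lines. For any of these lines $\ell$,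
\[
p^*\to p\to u\to u^*\quad\text{and}\quad p^*\to p'\to u'\to u^*
\]
are walks in $x_\alpha\cup\ell$ and in $x_\beta\cup\ell$, after omitting a first or last step whose ends are equal. The claim applies.
\end{proof}

\subsection{The majority orientation}

Since $y_v\le s$ for all $v$, we have $\tau\le s$. Call a set $\{p,q\}$ of two distinct vertices \emph{active} if $s$ is not void and $\nu$ is not full on it. On an active set, Lemma~\ref{lem:01} applies to $x$, because $\sigma(x)=s$ and $\theta(x)\le\theta(X)=\nu$, and it applies to $X$, because $\sigma(X)\ge s$. The two resulting pairs $e$ coincide: as $N>2c$, some $v$ is exceptional for neither family, and $x_v\le X_v$. Write $q\prec p$ if $\{p,q\}$ is active and $e=(q,p)$. For an active set exactly one of $p\prec q$, $q\prec p$ holds, and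
\begin{equation}\label{eq:orient}
q\prec p\ \Longrightarrow\
\begin{cases}
(q,p)\in x_v\text{ and }(p,q)\notin x_v&\text{for all but $c$ indices,}\\
(p,q)\notin X_v&\text{for all but $c$ indices.}
\end{cases}
\end{equation}
We use two consequences.
\begin{enumerate}
\item[(O1)] If $w_0\prec w_1\prec\dots\prec w_l$, then $(w_0,w_l)\in x_v$ for all but $lc$ indices.
\item[(O2)] If $q\prec p$, there is no sequence $p=w_0,\dots,w_m=q$, $m\ge1$, in which at most three steps satisfy $w_{k-1}\prec w_k$ and all other steps $(w_{k-1},w_k)$ lie in $o$.
\end{enumerate}
Statement (O1) follows from \eqref{eq:orient} and transitivity of $x_v$. For (O2), since $x_v\le X_v$ and $o\le X_v$, such a sequence is a walk in $X_v$ for all but $3c$ indices, while $(p,q)\notin X_v$ for all but $c$ indices, and $N>4c$. This is the only use of the passage from $x$ to $X$.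

Now let $(i,j)\in\tau\setminus\nu$. Then $s$ is not void and $\theta(x)\le\nu$ is not full on $\{i,j\}$, so $i\ne j$ by Lemma~\ref{lem:01}, and $\{i,j\}$ is active. If $i\prec j$, then \eqref{eq:orient} is the assertion. We assume $j\prec i$ and derive a contradiction.

By \eqref{eq:orient} there is $Q_0\in\binom V4$ with $(i,j)\notin x_v$, hence $(i,j)\notin y_v$, for all $v\in Q_0$. But $(i,j)\in\tau\le y_{Q_0}$, so Lemma~\ref{lem:jump}(a) puts $(i,i),(i,j),(j,i)$ in $y_{Q_0}\le s$. Let
\[
C=\{z\in[n]:(z,i),(i,z)\in s\}.
\]
Then $i,j\in C$, and $C\times C\subseteq s$ by transitivity. For $z,z'\in C$ write $z\sim z'$ if $z=z'$ or $\nu$ is full on $\{z,z'\}$. This is an equivalence relation because $\nu$ is transitive. For distinct $z,z'\in C$ the relation $s$ is full on $\{z,z'\}$, so this set is active unless $z\sim z'$. Hence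
\begin{equation}\label{eq:tri}
\text{for $z,z'\in C$ exactly one of }\ z\sim z',\quad z\prec z',\quad z'\prec z\ \text{ holds.}
\end{equation}

We want to cut $C$ into two parts $P$ and $U$ so that the majority leads from every vertex of $U$ to every vertex of $P$, while some pair of $\tau$ leads from $P$ to $U$. Walks witnessing that pair will cross the cut against the majority, and Lemma~\ref{lem:cross} will apply. The obstacle is that we know neither that $\prec$ is transitive on $C$ (from $p\prec q\prec r$ we cannot exclude $p\sim r$) nor that it is compatible with $\sim$. What we can prove is that $\prec$ is acyclic, and this is enough to cut at a covering pair.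

\subsection{Acyclicity and a covering pair}

\emph{Step 1: there is no cycle $w_0\prec w_1\prec\dots\prec w_l\prec w_0$ in $C$.} For $l\le3$ this is (O2) with $p=w_0$ and $q=w_l$. Counting exceptions does not reach longer cycles, so we reduce them to short ones with \eqref{eq:tri}. Take a cycle with $l$ minimal, so $l\ge4$, and put $a=w_0$, $b=w_l$; thus $b\prec a$. Let $0<t<l$. If $w_t\prec a$, then $w_0,\dots,w_t$ form a shorter cycle, and if $b\prec w_t$, then $w_t,\dots,w_l$ do. So by \eqref{eq:tri}, $a\sim w_t$ or $a\prec w_t$, and $w_t\sim b$ or $w_t\prec b$. The case $a\sim w_t\sim b$ contradicts $a\not\sim b$, and $a\prec w_t\prec b\prec a$ is a cycle with three vertices. Hence $w_t$ is of exactly one of the types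
\[
\text{(I)}\ \ a\prec w_t\sim b,\qquad\qquad \text{(II)}\ \ a\sim w_t\prec b .
\]
The vertex $w_1$ has type (I) since $a\prec w_1$, and $w_{l-1}$ has type (II) since $w_{l-1}\prec b$. So for some $t$, $w_t$ has type (I) and $w_{t+1}$ has type (II). Then $w_t\prec w_{t+1}\prec b\prec a\prec w_t$ is a cycle with four vertices, a contradiction.

\emph{Step 2: there are $a,b\in C$ with $b\prec a$, $(a,b)\in\tau$, and}
\begin{equation}\label{eq:cover}
\text{no chain }\ b\prec z_1\prec\dots\prec z_k\prec a\ \text{ in $C$ with }k\ge1 .
\end{equation}
By Step 1 the vertices of a chain are distinct, so among the chains $j=w_0\prec w_1\prec\dots\prec w_l=i$ in $C$ there is a longest one. If $(w_{t+1},w_t)\in\tau^\perp$ held for all $t$, transitivity of $\tau^\perp$ would give $(i,j)\in\tau^\perp$. So $(w_{t+1},w_t)\in\tau$ for some $t$. Put $a=w_{t+1}$ and $b=w_t$. A chain as in \eqref{eq:cover} could be inserted between $w_t$ and $w_{t+1}$, contradicting maximality.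

\subsection{The cut}

Let
\begin{align*}
P&=\{w\in C:\ a\prec w,\ \text{or }(w\sim a\text{ and }b\prec w)\},\\
U&=\{w\in C:\ w\prec b,\ \text{or }(w\sim b\text{ and }w\prec a)\}.
\end{align*}
By \eqref{eq:tri}, a vertex $w\in C$ has one of three positions relative to $a$ and one of three relative to $b$:
\begin{center}
\begin{tabular}{c|ccc}
 & $b\prec w$ & $w\sim b$ & $w\prec b$\\ \hline
$a\prec w$ & $P$ & $P$ & impossible by Step 1\\
$w\sim a$ & $P$ & impossible, $a\not\sim b$ & $U$\\
$w\prec a$ & impossible by \eqref{eq:cover} & $U$ & $U$
\end{tabular}
\end{center}
So $C$ is the disjoint union of $P$ and $U$. Since $b\prec a$, we have $a\in P$ and $b\in U$.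

\emph{Step 3: for $p\in P$ and $u\in U$, we have $(p,u)\notin o$, and $(u,p)\in x_v$ for all but $3c$ indices.} In each of the four cases we exhibit a $\prec$-chain from $u$ to $p$ with at most three steps, to which (O1) applies, and show that $(p,u)\in o$ would violate (O2). An arrow $p\to u$ stands for the supposed step in $o$.
\begin{enumerate}
\item[(1)] $a\prec p$ and $u\prec b$. The chain is $u\prec b\prec a\prec p$. The sequence $a\prec p\to u\prec b$ violates (O2) for $b\prec a$.
\item[(2)] $a\prec p$ and $u\sim b$, $u\prec a$. The chain is $u\prec a\prec p$. The sequence $a\prec p\to u$ violates (O2) for $u\prec a$.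
\item[(3)] $p\sim a$, $b\prec p$ and $u\prec b$. The chain is $u\prec b\prec p$. The sequence $p\to u\prec b$ violates (O2) for $b\prec p$.
\item[(4)] $p\sim a$, $b\prec p$ and $u\sim b$, $u\prec a$. Here $p\sim u$ would give $a\sim b$, and $p\prec u$ would give $b\prec p\prec u\prec a$, against \eqref{eq:cover}. So $u\prec p$ by \eqref{eq:tri}. This is the chain, and the single step $p\to u$ violates (O2) for $u\prec p$.
\end{enumerate}

\emph{Step 4: two crossings.} Since $b\prec a$, the set $\{v\in V:(a,b)\notin x_v\}$ has at least $N-c\ge8$ elements. Choose disjoint $4$-subsets $Q_1,Q_2$ of it. We have $(a,b)\in\tau\le y_{Q_1}$ and $(a,b)\notin y_v$ for $v\in Q_1$. Take a walk from $a$ to $b$ in $\bigcup_{v\in Q_1}y_v$. By Lemma~\ref{lem:jump}(a), each vertex $z$ of the walk has $(z,a),(a,z)\in y_{Q_1}\le s$, and $a\in C$, so $z\in C$. (Here we need $y_v$ in place of $x_v$: the join $x_{Q_1}$ lies above $s$, not below it.) The walk starts in $P$ and ends in $U$, so it has a step $(p,u)\in y_\alpha\le x_\alpha$ with $p\in P$, $u\in U$, $\alpha\in Q_1$. The same argument with $Q_2$ gives $(p',u')\in x_\beta$ with $p'\in P$, $u'\in U$, $\beta\in Q_2$, and $\alpha\ne\beta$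 because $Q_1\cap Q_2=\varnothing$.

\emph{Step 5: the contradiction.} The vertices $p,p',u,u'$ lie in $C$, so $s$ is full on $\{p,p'\}$ and on $\{u,u'\}$. By Step 3, each of the four pairs $(u,p),(u,p'),(u',p),(u',p')$ lies in $x_v$ for all but $3c$ indices. So the set $V_0$ of Lemma~\ref{lem:cross} has at least $N-2-12c=\rho$ elements; this is what determines $N$. The lemma gives $(p^*,u^*)\in o$ with $p^*\in P$ and $u^*\in U$, contrary to Step 3. Proposition~\ref{prop:main} is proved. \qed

\section{Subspace lattices}\label{sec:sub}

Let $W$ be a $4$-dimensional vector space over a field $F$ and $W^*$ its dual space. The map sending a subspace $A$ to its annihilator $A^0=\{f\in W^*:f|_A=0\}$ is an order-reversing bijection $\mathrm{Sub}(W)\to\mathrm{Sub}(W^*)$ with order-reversing inverse, and $\dim A^0=4-\dim A$. Planes $h_v$ of $W$ are \emph{in general position} if the points $h_v^0$ of $W^*$ are; equivalently, any four of the $h_v$ meet in $0$.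

\begin{lemma}\label{lem:eval}
Let $(x_v)_{v\in V}$ be points and $(h_v)_{v\in V}$ planes of $W$, both in general position, with $x_v\le h_v$ for all $v$. Then \eqref{eq:eps} fails in $\mathrm{Sub}(W)$.
\end{lemma}

\begin{proof}
We first evaluate $\tau$ and $\nu$ at points in general position. As seen in Section~\ref{sec:01}, $s=\sigma(x)=W$; so $y_v=x_v$ and $\tau(x)=W$. For distinct $\alpha,\beta,v,w$, the subspaces $x_\alpha\vee x_v\vee x_w$ and $x_\beta\vee x_v\vee x_w$ have dimension $3$ and their sum is $W$, so their intersection has dimension $2$; it contains the line $x_v\vee x_w$, hence $G^{\alpha\beta}_{vw}=x_v\vee x_w$. Therefore $\bigvee_{\{v,w\}\subset T}G^{\alpha\beta}_{vw}=x_T$, each joinand of $o$ is a meet $\bigwedge_{T\in\binom Q3}x_T\le\theta(x)=0$, and $o=0$. So $X_v=x_v$ and $\nu(x)=\theta(x)=0$.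

The same computation for the points $h_v^0$ of $W^*$ gives $\tau(h^0)=W^*$ and $\nu(h^0)=0$. By \eqref{eq:dual}, $\tau^d(h)=0$ and $\nu^d(h)=W$. Substitute $k_v=h_v$, so that $x_v\vee k_v=h_v$. Then \eqref{eq:eps} reads $W\le0$.
\end{proof}

\begin{lemma}\label{lem:config}
Points and planes as in Lemma~\ref{lem:eval} exist if $|F|\ge N$ and $\operatorname{char}F\ne3$, and also if $F$ is infinite of any characteristic.
\end{lemma}

\begin{proof}
Let $W=F^4$. Suppose first that $|F|\ge N$ and $\operatorname{char}F\ne3$, and identify $V$ with a subset of $F$. For $t\in V$ let $x_t$ be spanned by $(1,t,t^2,t^3)$, and let $h_t$ be the kernel of the linear form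
\[
f_t(a_0,a_1,a_2,a_3)=-t^3a_0+3t^2a_1-3ta_2+a_3 .
\]
Then $f_t(1,r,r^2,r^3)=(r-t)^3$, so $x_t\le h_t$. For distinct $t_1,\dots,t_4$ the determinant of the vectors $(1,t_k,t_k^2,t_k^3)$ is the Vandermonde determinant $\prod_{k<l}(t_l-t_k)\ne0$. The determinant of the coefficient vectors $(-t_k^3,3t_k^2,-3t_k,1)$ is, up to sign, $9$ times the same product, which is nonzero since $3\ne0$ in $F$. (In characteristic $3$ all $f_t$ lie in the span of two coordinate forms, and this construction breaks down.)

Now let $F$ be infinite. We use that a vector space over an infinite field is not a finite union of proper subspaces. Order $V$ linearly and choose points $x_v$ and forms $f_v\in x_v^0$ one after the other, so that any at most four chosen points are independent and any at most four chosen forms are independent. Suppose that this is done for the indices before $v$. The span of at most three earlier points is a proper subspace of $W$, and the common kernel of three earlier forms is a point. Let $x_v$ be spanned by a vector outside all these subspaces and outside $0$. Then any at most four points chosen so far are independent. The space $x_v^0$ has dimension $3$,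 and it differs from the span of any three earlier forms, because that span is the annihilator of their common kernel, which is not $x_v$. Hence the span of any at most three earlier forms meets $x_v^0$ in a proper subspace. Choose $f_v\in x_v^0$ nonzero and outside these finitely many proper subspaces. At the end let $h_v$ be the kernel of $f_v$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The identity \eqref{eq:eps} holds in all $\mathrm{Bip}(n)$ by Corollary~\ref{cor:holds} and fails in $\mathrm{Sub}(\mathbb R^4)$ by Lemmas~\ref{lem:eval} and~\ref{lem:config}. It is a lattice identity, hence also an ortholattice identity, and $\mathrm{Sub}(\mathbb R^4)$ is both a lattice and an ortholattice.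
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:variety}(a)]
Let $W_0$ be a $4$-dimensional subspace of $W$. Then $\mathrm{Sub}(W_0)$ is a sublattice of $\mathrm{Sub}(W)$, and \eqref{eq:eps} fails in it by Lemmas~\ref{lem:eval} and~\ref{lem:config}. So \eqref{eq:eps} fails in $\mathrm{Sub}(W)$, while it holds in every member of $\mathcal V$. Subspace lattices are modular; for a prime $q\ge N$ we have $q\ne3$, and $\mathrm{Sub}(\mathbb F_q^4)$ is a finite modular lattice outside $\mathcal V$. Finally, \eqref{eq:eps} is an ortholattice identity valid in all $\mathrm{Bip}(n)$, so it holds throughout the ortholattice variety that they generate, and it fails in $\mathrm{Sub}(\mathbb R^d)$ for $d\ge4$.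
\end{proof}

\begin{thebibliography}{9}

\bibitem{SW}
Luigi Santocanale and Friedrich Wehrung,
\emph{The extended permutohedron on a transitive binary relation},
arXiv:1211.2301 (2012).

\end{thebibliography}
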